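\title{Nonlinear polynomial automorphisms commuting with an irreducible finite linear group}

\begin{abstract}
Let $G\subset\mathrm{GL}_n$ be a finite, geometrically reduced subgroup scheme over a field $k$, acting irreducibly. A conjecture posed in a paper of Koll\'ar predicts that a polynomial automorphism of affine $n$-space that commutes with $G$ and is tangent to the identity at the origin is the identity. We show that this is false over every field: there are counterexamples with $n=6$ if $\operatorname{char}k\neq3$ and $n=8$ if $\operatorname{char}k=3$, in which $G$ is irreducible over $\bar k$ and commutes with a group of automorphisms isomorphic to $(k[T],+)$. The automorphisms multiply an $m\times d$ matrix on the left by a unipotent matrix whose entries are polynomials in its maximal minors. We also show that the conjecture holds for $n\le2$, that in characteristic $0$ it fails for all even $n\ge6$ and all multiples of $21$, and that for $n=3$ in characteristic $0$ no exponential of a nonzero locally nilpotent derivation commutes with an irreducible $G$.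
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $k$ be a field, $\bar k$ an algebraic closure of $k$, and $k[\mathbf x]=k[x_1,\dots,x_n]$. Let $G\subset\mathrm{GL}_n$ be a finite, geometrically reduced subgroup scheme over $k$, so that the finite group $G(\bar k)\subset\mathrm{GL}_n(\bar k)$ acts linearly on $\bar k^n$ and on $\bar k[\mathbf x]$. Write $\mathfrak m=(x_1,\dots,x_n)$. Let $\mathrm{Aut}^u(k[\mathbf x])$ be the group of $k$-algebra automorphisms of $k[\mathbf x]$ that stabilize $\mathfrak m$ and act trivially on $\mathfrak m/\mathfrak m^2$, and let $C\bigl(G,\mathrm{Aut}^u(k[\mathbf x])\bigr)$ be the subgroup of those $\phi$ whose base change to $\bar k[\mathbf x]$ commutes with every element of $G(\bar k)$. We say that $G$ is \emph{irreducible over $k$} if there is no $k$-subspace $0\neq V\subsetneq k^n$ such that $\bar k\otimes_kV$ is stable under $G(\bar k)$, and \emph{irreducible over $\bar k$} if $\bar k^n$ has no proper nonzero $G(\bar k)$-stable subspace at all; the second condition implies the first. The following conjecture is posed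 in \cite{Kollar}.

\begin{quote}
\textbf{Conjecture.} \emph{Let $k$ be a field and $G\subset\mathrm{GL}_n$ a finite, geometrically reduced subgroup scheme that is irreducible over $k$. Then $C\bigl(G,\mathrm{Aut}^u(k[\mathbf x])\bigr)=\{1\}$.}
\end{quote}

We work with polynomial maps. An element $g\in G(\bar k)$ acts on points $x\in\bar k^n$ by its matrix and on polynomials by $(gF)(x)=F(g^{-1}x)$. An algebra endomorphism $\phi$ corresponds to the map $\Phi=(\phi(x_1),\dots,\phi(x_n))$, with $\phi(F)=F\circ\Phi$. Since $\phi(gF)=F\circ g^{-1}\circ\Phi$ and $g\phi(F)=F\circ\Phi\circ g^{-1}$, the endomorphism $\phi$ commutes with $g$ if and only if $\Phi\circ g=g\circ\Phi$; if this holds for all $g\in G(\bar k)$, we call $\Phi$ \emph{equivariant}. Moreover $\phi\in\mathrm{Aut}^u(k[\mathbf x])$ if and only if $\Phi$ is invertible and \emph{tangent to the identity}, that is, $\Phi_i-x_i\in\mathfrak m^2$ for all $i$. If one prefers $G$ to act on the span of the variables as it acts on $k^n$, one replaces $G$ by its image under inverse transpose. This preserves irreducibility, since $V\mapsto V^\perp$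 exchanges the stable subspaces, and it preserves the groups that we construct, so nothing below depends on the convention.

The group $\mathrm{Aut}^u$ measures the nonlinear part of the automorphisms of $\mathbb A^n$ that fix the origin. Because $G$ acts linearly, the homogeneous components of an equivariant map are equivariant. So if $\Phi$ is an equivariant automorphism with $\Phi(0)=0$ and linear part $\Phi_1$, then $\Phi_1^{-1}\circ\Phi$ is equivariant and tangent to the identity. The Conjecture therefore says that, for irreducible $G$, every equivariant automorphism of $\mathbb A^n$ fixing the origin is linear.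

Irreducibility is needed: the group $\mu_r$ of scalar matrices in $\mathrm{GL}_2$, with $r$ invertible in $k$, commutes with $(x_1+x_2^{r+1},x_2)$. For irreducible $G$ the evidence of the simplest maps is in favor of the Conjecture. If $0\neq h\in\mathfrak m$ is an invariant, then $x\mapsto(1+h(x))x$ is equivariant and tangent to the identity, but it sends the hypersurface $h=-1$ to the origin and is not invertible. The most visible invertible maps, the triangular ones, preserve a coordinate, and we shall see in Section~\ref{sec:leading} that this is incompatible with irreducibility. The Conjecture holds for $n\le2$. Nevertheless it is false.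

\begin{theorem}\label{thm:main}
Let $k$ be a field and $d\ge3$ an integer invertible in $k$. Let $B\le(\mathbb Z/d)^\times$ be a subgroup of order $m\ge2$, where either
\begin{itemize}
\item[(a)] $d$ is odd, or
\item[(b)] $d$ is even and $B=\{\pm1\}$, so that $m=2$.
\end{itemize}
Put $n=md$. Then there is a finite \'etale, hence geometrically reduced, subgroup scheme $G\subset\mathrm{GL}_n$ over $k$, irreducible over $\bar k$ and a fortiori over $k$, such that $C\bigl(G,\mathrm{Aut}^u(k[\mathbf x])\bigr)\neq\{1\}$. In fact this centralizer contains a copy of the additive group $(k[T],+)$.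
\end{theorem}

Taking $B=\{\pm1\}$, with $d=3$ if $\operatorname{char}k\neq3$ and $d=4$ if $\operatorname{char}k=3$, we see that the Conjecture fails over every field, with $n=6$ or $n=8$ respectively.

Recall that a $k$-derivation $D$ of $k[\mathbf x]$ is \emph{locally nilpotent} if every polynomial is killed by some power of $D$. By the Leibniz rule it is enough that each $x_i$ is. In characteristic $0$, the sum $\exp(D)=\sum_{j\ge0}D^j/j!$ is then finite on each polynomial and defines an algebra automorphism with inverse $\exp(-D)$.

\begin{theorem}\label{thm:compl}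
\begin{enumerate}
\item[(1)] If some $n\ge2$ admits a counterexample to the Conjecture over $k$ with $G$ irreducible over $\bar k$, then so does $rn$ for every $r\ge1$. Hence in characteristic $0$ the Conjecture fails for every even $n\ge6$, and also for infinitely many odd $n$, since it fails for all multiples of $21$. In characteristic $p$ it fails for every even $n$ such that $n/2$ has a divisor $\ge3$ prime to $p$.
\item[(2)] The Conjecture is true for $n\le2$, over every field.
\item[(3)] Let $n=3$ and $\operatorname{char}k=0$, and let $G$ be irreducible over $k$. Then no nontrivial automorphism of the form $\exp(D)$, with $D$ a locally nilpotent derivation, commutes with $G$.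
\end{enumerate}
\end{theorem}

In characteristic $0$ all automorphisms constructed for Theorem~\ref{thm:main} are of the form $\exp(D)$, so part (3) says that this mechanism cannot work for $n=3$. We do not settle the remaining dimensions, such as $n=4$, odd primes $n$, or the full case $n=3$.

Section~\ref{sec:leading} contains two lemmas on irreducibility and the proof of Theorem~\ref{thm:compl}(2). Section~\ref{sec:shear} describes the automorphisms, Section~\ref{sec:six} works out the case $n=6$ by hand, and Section~\ref{sec:general} proves Theorem~\ref{thm:main}. Parts (1) and (3) of Theorem~\ref{thm:compl} are proved in Sections~\ref{sec:wreath} and~\ref{sec:three}.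

\section{Irreducibility, leading terms, and the case $n\le2$}\label{sec:leading}

Let $k^s\subset\bar k$ be the separable closure of $k$. A finite $k$-scheme is geometrically reduced if and only if it is \'etale. For a finite \'etale $G\subset\mathrm{GL}_n$, the group $G(\bar k)$ lies in $\mathrm{GL}_n(k^s)$ and is stable under $\mathrm{Gal}(k^s/k)$. Conversely, by Galois descent, a finite subgroup of $\mathrm{GL}_n(k^s)$ stable under $\mathrm{Gal}(k^s/k)$ is the group of $\bar k$-points of a finite \'etale subgroup scheme of $\mathrm{GL}_n$ over $k$. The Conjecture involves $G$ only through $G(\bar k)$, so it is a statement about finite Galois-stable matrix groups. Our groups consist of \emph{monomial} matrices, those with exactly one nonzero entry in each row and column.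

\begin{lemma}\label{lem:monomial}
Let $e\ge1$ be invertible in $k$. Let $\Sigma$ be a Galois-stable set of monomial matrices in $\mathrm{GL}_n(k^s)$ whose nonzero entries are $e$-th roots of unity, and let $\Gamma$ be the group generated by $\Sigma$.
\begin{enumerate}
\item[(i)] $\Gamma=G(\bar k)$ for a finite \'etale subgroup scheme $G\subset\mathrm{GL}_n$ over $k$.
\item[(ii)] Suppose that $\Gamma$ permutes the coordinate lines transitively and that, for any two distinct coordinate lines, some diagonal element of $\Gamma$ acts on them by different scalars. Then $G$ is irreducible over $\bar k$.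
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The monomial matrices with nonzero entries in $\mu_e(k^s)$ form a finite group containing $\Gamma$, and $\Gamma$ is Galois stable because $\Sigma$ is.

(ii) Let $V\neq0$ be a stable subspace and $0\neq v\in V$ a vector with as few nonzero coordinates as possible. If two coordinates $v_i,v_j$ with $i\neq j$ were nonzero, take $a=\mathrm{diag}(a_1,\dots,a_n)\in\Gamma$ with $a_i\neq a_j$. Then $av-a_iv\in V$ has $j$-th coordinate $(a_j-a_i)v_j\neq0$ and fewer nonzero coordinates than $v$. So $V$ contains a coordinate line, and by transitivity it contains all of them.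
\end{proof}

The next lemma is the only way in which irreducibility enters the positive results.

\begin{lemma}\label{lem:span}
Let $G$ be irreducible over $k$ and let $q=(q_1,\dots,q_n)\neq0$, with $q_i\in k[\mathbf x]$, be an equivariant map. Then the values $q(x)$, $x\in\bar k^n$, span $\bar k^n$. Equivalently, $q_1,\dots,q_n$ are linearly independent over $\bar k$.
\end{lemma}

\begin{proof}
Write $q=\sum_\mu v_\mu x^\mu$ with $v_\mu\in k^n$, and let $V\subset k^n$ be the span of the $v_\mu$. Since $\bar k$ is infinite, a linear form $\xi$ on $\bar k^n$ vanishes on all values of $q$ if and only if the polynomial $\xi(q)=\sum_\mu\xi(v_\mu)x^\mu$ is zero, that is, if and only if $\xi$ vanishes on $\bar k\otimes V$. So the values of $q$ span $\bar k\otimes V$. This span is nonzero, and it is $G(\bar k)$-stable because $gq(x)=q(gx)$. Hence $V=k^n$.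
\end{proof}

If $\Phi\neq\mathrm{id}$ is equivariant, the lemma applies to $q=\Phi-\mathrm{id}$ and shows that $\Phi$ preserves no nonzero linear form. A triangular map tangent to the identity preserves its last coordinate, so it cannot occur, in any system of linear coordinates. The lemma also applies to the leading term of $\Phi$, and in the plane this is decisive.

\begin{proof}[Proof of Theorem~\ref{thm:compl}(2)]
For $n=1$, degrees multiply under composition, so an automorphism is $x\mapsto ax+b$ and $\mathrm{Aut}^u=\{1\}$.

Let $n=2$ and let $\Phi=(P,Q)\neq\mathrm{id}$ be an equivariant automorphism tangent to the identity. Its degree $N=\max(\deg P,\deg Q)$ is at least $2$. Let $\Phi_N=(P_N,Q_N)\neq0$ be the homogeneous component of degree $N$; it is equivariant. Let $\Psi_1$ be the first component of $\Phi^{-1}$, let $e\ge1$ be its degree and $H$ its homogeneous component of degree $e$. The component of degree $eN$ of $\Psi_1(P,Q)$ is $H(P_N,Q_N)$. Since $\Psi_1(P,Q)=x_1$ and $eN>1$, we get $H(P_N,Q_N)=0$. A nonzero form in two variables is a product of nonzero linear forms over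 $\bar k$, and $\bar k[\mathbf x]$ is a domain, so $aP_N+bQ_N=0$ for some $(a,b)\neq(0,0)$ in $\bar k^2$. This contradicts Lemma~\ref{lem:span}.
\end{proof}

The proportionality of $P_N$ and $Q_N$ can also be read off from the Jung--van der Kulk theorem \cite{vdK}, which writes a plane automorphism as a composition of affine and triangular ones. For larger $n$ the argument above still gives a homogeneous relation $H(\Phi_N)=0$, but $H$ need not have a linear factor: the values of $\Phi_N$ lie in a hypersurface, and this does not prevent them from spanning.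

\section{Shears that preserve the minors}\label{sec:shear}

We need invertible maps that are not triangular in any linear coordinates and that have many symmetries. Let $n=md$ with $m\le d$, and regard a point $x\in\mathbb A^n$ as an $m\times d$ matrix $(x_{c,i})$ with columns $x_i$. For a set $J$ of $m$ columns let $t_J$ be the corresponding maximal minor, and let $R\subset k[\mathbf x]$ be the subalgebra generated by the $t_J$. Left multiplication by $\mathrm{SL}_m$ fixes every $t_J$. Hence, if $u$ is an $m\times m$ matrix with entries in $R$ and $\det u=1$, the map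
\[
\Phi(x)=u(x)\,x
\]
preserves the minors, so that $u(\Phi(x))=u(x)$, and it has the inverse $x\mapsto u(x)^{-1}x$. For symmetries we use linear maps $g(x)=\beta x\gamma$ with $\beta\in\mathrm{GL}_m(\bar k)$, $\gamma\in\mathrm{GL}_d(\bar k)$. Here $\Phi(gx)=u(gx)\beta x\gamma$ and $g\Phi(x)=\beta u(x)x\gamma$, and a general $x$ has rank $m$, so
\begin{equation}\label{eq:conj}
\Phi\circ g=g\circ\Phi\iff u(gx)=\beta\,u(x)\,\beta^{-1}\ \text{ for all }x .
\end{equation}
We take for $u$ a shear $1+w\lambda$, with $w$ a column and $\lambda$ a row such that $\lambda w=0$.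

\begin{proposition}\label{prop:shear}
Let $\Gamma\subset\mathrm{GL}_{md}(\bar k)$ be a group generated by a set $\Sigma$ of maps $g(x)=\beta_gx\gamma_g$. Let $w$ be a column and $\lambda$ a row of length $m$ with entries in $R$, and let $\theta\in R$. Assume:
\begin{enumerate}
\item[(i)] $w\neq0$, $\lambda\neq0$ and $\theta\notin k$;
\item[(ii)] $w(0)=0$ and $\lambda w=0$;
\item[(iii)] $w(gx)=\beta_gw(x)$, $\lambda(gx)=\lambda(x)\beta_g^{-1}$ and $\theta(gx)=\theta(x)$ for all $g\in\Sigma$.
\end{enumerate}
For $h\in k[T]$ put $\Phi_h(x)=x+h(\theta(x))\,w(x)\lambda(x)\,x$. Then $h\mapsto\Phi_h$ is an injective homomorphism from $(k[T],+)$ to the group of automorphisms of $\mathbb A^{md}$ over $k$ that are tangent to the identity and commute with $\Gamma$. If $\operatorname{char}k=0$, each $\Phi_h$ corresponds to $\exp(D)$ for a locally nilpotent derivation $D$.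
\end{proposition}

\begin{proof}
Let $M=w\lambda$, an $m\times m$ matrix over $R$, and $u_h=1+h(\theta)M$, so that $\Phi_h(x)=u_h(x)x$. Since $M^2=w(\lambda w)\lambda=0$, the matrix $u_h$ is unipotent, $\det u_h=1$, and $u_hu_{h'}=u_{h+h'}$. From $t_J\circ\Phi_h=\det(u_h)\,t_J=t_J$ we get $F\circ\Phi_h=F$ for all $F\in R$. Therefore
\[
\Phi_h(\Phi_{h'}(x))=u_h(\Phi_{h'}(x))\,u_{h'}(x)\,x=u_h(x)u_{h'}(x)\,x=\Phi_{h+h'}(x).
\]
As $\Phi_0=\mathrm{id}$, each $\Phi_h$ is an automorphism with inverse $\Phi_{-h}$, and $h\mapsto\Phi_h$ is a homomorphism. The entries of $M$ lie in $\mathfrak m$ because $w(0)=0$, so those of $\Phi_h(x)-x=h(\theta)Mx$ lie in $\mathfrak m^2$. By (iii), $u_h(gx)=1+h(\theta(x))\beta_gw(x)\lambda(x)\beta_g^{-1}=\beta_gu_h(x)\beta_g^{-1}$ for $g\in\Sigma$, so $\Phi_h$ commutes with $\Gamma$ by \eqref{eq:conj}.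

Let $h\neq0$. A nonconstant polynomial is transcendental over $k$, so $h(\theta)\neq0$. The matrix $M$ has entries $w_c\lambda_{c'}$ and is nonzero by (i). The matrix of variables $x$ has rank $m$ over $k(\mathbf x)$, since $t_J\neq0$. Hence $h(\theta)Mx\neq0$ and $\Phi_h\neq\mathrm{id}$.

Finally let $\operatorname{char}k=0$ and define $D$ on the variables by the matrix identity $Dx=h(\theta)Mx$. Differentiating $t_J$ row by row gives $Dt_J=\operatorname{tr}(h(\theta)M)\,t_J=h(\theta)(\lambda w)\,t_J=0$. So $D$ kills $R$, and $D^2x=h(\theta)M\,Dx=h(\theta)^2M^2x=0$. Thus $D$ is locally nilpotent and $\exp(D)x=x+Dx=\Phi_h(x)$.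
\end{proof}

It remains to find an irreducible finite $\Gamma$ together with $w,\lambda,\theta$. Two observations, valid for any $\Phi=u(x)x\neq\mathrm{id}$ tangent to the identity, show where to look. Note that tangency means $u(0)=1$.

\emph{The sizes.} If $m=1$, then $u=1$. If $m=d$, there is one minor $t$, and $u=1+u_1t+\dots+u_jt^j$ with constant matrices and $u_j\neq0$, $j\ge1$. The coefficient of $t^{jm}$ in $\det u=1$ is $\det u_j$, so $u_j$ is singular, and the values of the leading term $t^ju_jx$ of $\Phi$ do not span. By Lemma~\ref{lem:span}, $\Phi$ commutes with no irreducible group. So $2\le m<d$, and the smallest case is $m=2$, $d=3$.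

\emph{The group.} The obvious irreducible groups are products of an irreducible group of $\beta$'s and one of $\gamma$'s. But an element $g(x)=\beta x$ with $\det\beta=1$ fixes the minors, so \eqref{eq:conj} forces $u(x)$ to commute with $\beta$. If such $\beta$ generate an irreducible subgroup of $\mathrm{SL}_m(\bar k)$, then by Schur's lemma $u(x)$ is a scalar, an $m$-th root of unity, and so $u=u(0)=1$. We therefore look for a group in which $\beta_g$ is a function of $\gamma_g$, visible in the action on the minors, and which is nevertheless irreducible.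

\section{The counterexample in dimension six}\label{sec:six}

Let $\operatorname{char}k\neq3$, $m=2$, $d=3$. Index the rows by $\pm$ and the columns by $i\in\mathbb Z/3$, and let $e_{\pm,i}$ be the standard basis of $\bar k^6$. For the $\beta$'s we take the smallest natural irreducible group, generated by the matrices $\mathrm{diag}(\omega,\omega^{-1})$ with $\omega^3=1$ and the matrix $P$ that exchanges the two rows. For the $\gamma$'s we take monomial matrices. Let
\[
(\rho x)_i=x_{i-1},\qquad(\tau x)_i=Px_{-i},\qquad(a_sx)_i=s_i\,\mathrm{diag}\bigl(\alpha(s),\alpha(s)^{-1}\bigr)x_i ,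
\]
where $s=(s_0,s_1,s_2)$ runs through a finite group of triples of roots of unity and $\alpha$ is a character of order $3$ of this group. For the maps $a_s$ to be normalized by $\rho$ and $\tau$, the character $\alpha$ should be unchanged by $i\mapsto i-1$ and inverted by $i\mapsto-i$. Such a character comes from the following identity: if $\omega_0,\omega_1,\omega_2$ are cube roots of unity with product $1$, then
\begin{equation}\label{eq:cube}
\omega_0/\omega_1=\omega_1/\omega_2=\omega_2/\omega_0 ,
\end{equation}
because $\omega_i\omega_{i+2}=\omega_{i+1}^{-1}=\omega_{i+1}^2$.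

The first attempt is $s_i^3=1$, $s_0s_1s_2=1$, $\alpha=s_i/s_{i+1}$. It fails. The vectors $e_{+,i}$ and $e_{-,i+1}$ have the same weight $s_i^2/s_{i+1}=s_{i+2}=s_{i+1}^2/s_i$, and the vectors $v_i=e_{+,i}+e_{-,i+1}$ satisfy $\rho v_i=v_{i+1}$, $\tau v_i=v_{-i-1}$, so they span a stable subspace of dimension $3$. The remedy is to let $\alpha$ depend only on the cubes of ninth roots of unity, which frees the cube roots of unity to separate the columns. Put
\[
A=\{s: s_i^9=1,\ (s_0s_1s_2)^3=1\},\qquad\omega_i=s_i^3,\qquad\alpha(s)=\omega_i/\omega_{i+1},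
\]
and let $\Gamma$ be generated by $\rho$, $\tau$ and the $a_s$, $s\in A$. A Galois automorphism $\sigma$ fixes the permutation matrices $\rho,\tau$ and sends $a_s$ to $a_{\sigma(s)}$, so $\Gamma=G(\bar k)$ with $G$ finite \'etale by Lemma~\ref{lem:monomial}(i). The element $a_s$ acts on $e_{\pm,i}$ by $s_i\alpha(s)^{\pm1}$. On the subgroup $\mu_3^3\subset A$ we have $\alpha=1$, so this subgroup separates lines in different columns; and $s=(\eta^{-1},\eta,1)$, with $\eta$ a primitive ninth root of unity, has $\alpha(s)=\eta^3\neq\eta^{-3}$ and separates the two lines in one column. Since $\rho e_{\pm,i}=e_{\pm,i+1}$ and $\tau e_{\pm,i}=e_{\mp,-i}$, the six lines are permuted transitively, and $G$ is irreducible over $\bar k$ by Lemma~\ref{lem:monomial}(ii).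

Now let $t_i=\det(x_{i+1},x_{i+2})$ and $U_i=t_i^3$. Then $t_i\circ a_s=s_{i+1}s_{i+2}t_i$, $t_i\circ\rho=t_{i-1}$, and
\[
t_i\circ\tau=\det(Px_{-i-1},Px_{-i-2})=\det(x_{-i-2},x_{-i-1})=t_{-i}.
\]
Hence $U_i\circ a_s=\omega_i^{-1}U_i$, $U_i\circ\rho=U_{i-1}$, $U_i\circ\tau=U_{-i}$. The column $w$ must have $\rho$-invariant entries of weights $\alpha$ and $\alpha^{-1}$, exchanged by $\tau$. The monomial $U_i^2U_{i+1}$ has weight $\omega_i^{-2}\omega_{i+1}^{-1}=\omega_i/\omega_{i+1}=\alpha$, and $U_iU_{i+1}^2$ has weight $\omega_{i+1}/\omega_i=\alpha^{-1}$. So we take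
\[
w_+=U_0^2U_1+U_1^2U_2+U_2^2U_0,\qquad w_-=U_0U_1^2+U_1U_2^2+U_2U_0^2 .
\]
Both are $\rho$-invariant, and $\tau$, which fixes $U_0$ and exchanges $U_1,U_2$, exchanges $w_+$ and $w_-$. Thus $w=(w_+,w_-)^{\mathsf T}$ satisfies condition (iii) of Proposition~\ref{prop:shear}, and $\theta=w_+w_-$ is invariant.

The obvious row orthogonal to $w$ is $(w_-,-w_+)$. It has the required weights $\alpha^{-1},\alpha$, but $\tau$ sends it to $(w_+,-w_-)=-(w_-,-w_+)P^{-1}$, with the wrong sign. The polynomial $\delta=w_+^3-w_-^3$ is fixed by $a_s$ and $\rho$ and changes sign under $\tau$, so $\lambda=\delta\,(w_-,-w_+)$ satisfies (ii) and (iii). For (i), evaluate at the matrix with columns $(1,0)^{\mathsf T},(0,1)^{\mathsf T},(-z,0)^{\mathsf T}$: there $(t_0,t_1,t_2)=(z,0,1)$, so $w_+=z^3$, $w_-=z^6$, $\delta=z^9-z^{18}$ and $\theta=z^9$. Proposition~\ref{prop:shear} applies. For $h=1$ it gives the automorphism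
\[
\Phi(x)_i=x_i+(w_+^3-w_-^3)\,(w_-x_{+,i}-w_+x_{-,i})\begin{pmatrix}w_+\\ w_-\end{pmatrix},\qquad i\in\mathbb Z/3,
\]
which commutes with $G$. As $\deg w_\pm=18$, the map $\Phi-\mathrm{id}$ is homogeneous of degree $54+19+18=91$.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:general}

Let $d,B,m$ be as in the theorem and $I=\mathbb Z/d$. Points of $\mathbb A^n$ are matrices $(x_{c,i})$ with rows indexed by $c\in B$ and columns $x_i$ indexed by $i\in I$; we fix orders on $B$ and $I$. Note that $m\le|(\mathbb Z/d)^\times|<d$.

\subsection{The group}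
The $\beta$'s are now the matrices $\mathrm{diag}(\zeta^c)_{c\in B}$ with $\zeta^d=1$, and the permutation matrices $P_b$ given by $(P_bv)_c=v_{b^{-1}c}$ for $b\in B$. Let
\[
A=\Bigl\{s\in(\bar k^\times)^I:\ s_i^{d^2}=1\text{ for all }i,\ \Bigl(\prod_is_i\Bigr)^d=1\Bigr\},\qquad\alpha(s)=\prod_{i\in I}s_i^{\,di}.
\]
Since $s_i^d$ is a $d$-th root of unity, the exponent $i$ matters only modulo $d$, and $\alpha(s)^d=1$, so $\alpha(s)^c$ makes sense for $c\in B$. For $d=3$, $\alpha=\omega_1\omega_2^2=\omega_1/\omega_2$ is the character of Section~\ref{sec:six}. Put $\Delta_s=\mathrm{diag}(\alpha(s)^c)_{c\in B}$ and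
\[
(a_sx)_i=s_i\Delta_sx_i,\qquad(\rho x)_i=x_{i-1},\qquad(\tau_bx)_i=P_b\,x_{bi}\qquad(s\in A,\ b\in B).
\]
These maps have the form $x\mapsto\beta x\gamma$ with $\beta=\Delta_s,\,1,\,P_b$ respectively. Let $\Gamma$ be the group they generate.

\begin{lemma}\label{lem:group}
$\Gamma=G(\bar k)$ for a finite \'etale subgroup scheme $G\subset\mathrm{GL}_n$ over $k$ that is irreducible over $\bar k$, and $\Gamma$ is stable under inverse transpose. For $s\in A$ and $b,b'\in B$:
\begin{enumerate}
\item[(R1)] $\rho a_s=a_{s''}\rho$ with $s''\in A$ and $\alpha(s'')=\alpha(s)$;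
\item[(R2)] $\tau_ba_s=a_{s'}\tau_b$ with $s'\in A$ and $\alpha(s')=\alpha(s)^{b^{-1}}$;
\item[(R3)] $\tau_b\tau_{b'}=\tau_{bb'}$ and $\tau_b\rho=\rho^{\,b^{-1}}\tau_b$.
\end{enumerate}
\end{lemma}

\begin{proof}
The generators are monomial matrices whose nonzero entries are $d^2$-th roots of unity, which lie in $k^s$ because $d$ is invertible in $k$. A Galois automorphism $\sigma$ sends $a_s$ to $a_{\sigma(s)}$ and fixes the permutation matrices $\rho,\tau_b$; inverse transpose sends $a_s$ to $a_{s^{-1}}$ and also fixes $\rho,\tau_b$. Lemma~\ref{lem:monomial}(i) gives $G$.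

The element $a_s$ acts on the basis vector $e_{c,i}$ by $s_i\alpha(s)^c$. The group $\mu_d(\bar k)^I$ is contained in $A$ and $\alpha=1$ on it, so it separates $e_{c,i}$ from $e_{c',j}$ when $i\neq j$. Let $\eta$ be a primitive $d^2$-th root of unity, and let $s_0=\eta^{-1}$, $s_1=\eta$ and $s_i=1$ otherwise. Then $s\in A$ and $\alpha(s)=\eta^d$ is a primitive $d$-th root of unity, so
\begin{equation}\label{eq:distinct}
\text{the characters }\alpha^c\ (c\in B)\text{ of }A\text{ are pairwise distinct,}
\end{equation}
and $e_{c,i}$ is separated from $e_{c',i}$ when $c\neq c'$. Since $\tau_be_{c,i}=e_{bc,\,b^{-1}i}$ and $\rho e_{c,i}=e_{c,i+1}$, the coordinate lines are permuted transitively. Lemma~\ref{lem:monomial}(ii) gives irreducibility.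

For (R1) let $s''_i=s_{i-1}$. Then $s''\in A$ and $\alpha(s'')=\prod_js_j^{d(j+1)}=\alpha(s)(\prod_js_j)^d=\alpha(s)$; this is the reason for the second condition in the definition of $A$. Both sides of (R1) send $x$ to $(s_{i-1}\Delta_sx_{i-1})_i$. For (R2) let $s'_i=s_{bi}$. Then $s'\in A$, $\alpha(s')=\prod_js_j^{db^{-1}j}=\alpha(s)^{b^{-1}}$, and
\[
(\tau_ba_sx)_{c,i}=s_{bi}\,\alpha(s)^{b^{-1}c}\,x_{b^{-1}c,\,bi}=s'_i\,\alpha(s')^c\,(\tau_bx)_{c,i}.
\]
For (R3), $(\tau_b\tau_{b'}x)_i=P_bP_{b'}x_{b'bi}=P_{bb'}x_{bb'i}$, and both $\tau_b\rho$ and $\rho^{\,b^{-1}}\tau_b$ send $x$ to $(P_bx_{bi-1})_i$.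
\end{proof}

If $d$ is a power of the characteristic, then $A$ is trivial and $\Gamma$ fixes the matrix with all entries equal to $1$; so invertibility of $d$ cannot be dropped from this construction.

\subsection{A polynomial in the minors of weight $\alpha$}
The column $w$ will be generated under the $\tau_b$ by a single $\rho$-invariant $f\in R$ of weight $\alpha$. We first need a monomial in the minors of this weight, like $U_1^2U_2$ above. Let $J$ run through the $m$-element subsets of $I$ and put $\kappa=\sum_{c\in B}c\in\mathbb Z/d$, so that $\det\Delta_s=\alpha(s)^\kappa$. The definitions give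
\begin{equation}\label{eq:minors}
t_J\circ a_s=\Bigl(\prod_{j\in J}s_j\Bigr)\alpha(s)^\kappa\,t_J,\qquad t_J\circ\rho=\pm t_{J-1},\qquad t_J\circ\tau_b=\pm t_{bJ}.
\end{equation}
In particular $R$ is stable under composition with $\rho$ and $\tau_b$. A monomial $F=\prod_Jt_J^{\nu_J}$ has degree $n_i=\sum_{J\ni i}\nu_J$ in the entries of the column $x_i$, and
\begin{equation}\label{eq:weight}
F\circ a_s=\Bigl(\prod_is_i^{n_i}\Bigr)\alpha(s)^{\kappa\sum_J\nu_J}\,F .
\end{equation}
The next lemma is the only place where the alternative (a), (b) is used.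

\begin{lemma}\label{lem:exponents}
There are integers $\nu_J\ge0$ such that $n_i\equiv di\pmod{d^2}$ for $0\le i\le d-1$ and $\kappa\sum_J\nu_J=0$ in $\mathbb Z/d$.
\end{lemma}

\begin{proof}
Both conditions depend only on the $\nu_J$ modulo $d^2$, so it suffices to find $\nu_J\in\mathbb Z$ and replace them by their residues in $[0,d^2)$. Let $L\subset\mathbb Z^I$ be the subgroup generated by the indicator vectors $1_J$; the vector $(n_i)_i$ equals $\sum_J\nu_J1_J$. For $i\neq j$ choose $J'\subset I\setminus\{i,j\}$ with $|J'|=m-1$, which is possible as $m<d$. Then $1_{J'\cup\{i\}}-1_{J'\cup\{j\}}$ is the difference of the $i$-th and $j$-th basis vectors. So $L$ contains every vector with coordinate sum $0$. Note that $\sum_{i=0}^{d-1}di=d^2(d-1)/2$.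

In case (a), let $v_i=di$ for $1\le i\le d-1$ and $v_0=-d^2\frac{d-1}2$, which is divisible by $d^2$ since $d$ is odd. The coordinate sum of $v$ is $0$, so $v=\sum_J\nu_J1_J$ with $\nu_J\in\mathbb Z$, and comparing coordinate sums gives $m\sum_J\nu_J=0$.

In case (b), $d^2(d-1)/2$ is not divisible by $d^2$ and this device is not available; but now $\kappa=1+(-1)=0$, so the second condition is empty. Let $v_i=di$ for $0\le i\le d-1$. The coordinate sum is $2N$ with $N=(d/2)^2(d-1)\in\mathbb Z$, and $v-N1_{J_0}$ has coordinate sum $0$ for any $2$-element set $J_0$. So $v\in L$.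
\end{proof}

For $d=3$, $m=2$ one may take $\nu_{\{0,1\}}=3$, $\nu_{\{0,2\}}=6$, $\nu_{\{1,2\}}=0$; then $(n_0,n_1,n_2)=(9,3,6)$ and $F=U_1^2U_2$. In general fix $\nu_J$ as in the lemma. By \eqref{eq:weight}, $F\circ a_s=\alpha(s)F$. We average over $\rho$, without dividing:
\[
f=\sum_{j=0}^{d-1}F\circ\rho^j\in R .
\]
The danger is cancellation. By \eqref{eq:minors}, $F\circ\rho^j=\pm\prod_Jt_{J-j}^{\nu_J}$ is nonzero and homogeneous in the entries of $x_0$ of degree $\sum_{J\ni j}\nu_J=n_j\equiv dj\pmod{d^2}$. These degrees are distinct for $0\le j\le d-1$, so $f\neq0$. Since $n_1\equiv d\pmod{d^2}$, some $\nu_J$ is positive, so $f(0)=0$. We have $f\circ\rho=f$ because $\rho^d=1$. By (R1), $\rho^ja_s=a_{s^{(j)}}\rho^j$ with $\alpha(s^{(j)})=\alpha(s)$, and hence $f\circ a_s=\alpha(s)f$.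

\subsection{The column, the row and the invariant}
For $c\in B$ let $w_c=f\circ\tau_{c^{-1}}$. Then $0\neq w_c\in R$ and $w_c(0)=0$. By (R2) and (R3),
\begin{align*}
w_c(a_sx)&=f(a_{s'}\tau_{c^{-1}}x)=\alpha(s')\,w_c(x)=\alpha(s)^c\,w_c(x),\\
w_c(\rho x)&=f(\rho^{\,c}\tau_{c^{-1}}x)=w_c(x),\\
w_c(\tau_bx)&=f(\tau_{c^{-1}b}x)=w_{b^{-1}c}(x).
\end{align*}
So $w=(w_c)_c$ satisfies $w(a_sx)=\Delta_sw(x)$, $w(\rho x)=w(x)$ and $w(\tau_bx)=P_bw(x)$, as required in Proposition~\ref{prop:shear}(iii).

For $m>2$ there is no evident row orthogonal to $w$, so we proceed differently: we write down many rows with the right equivariance and take a combination of two of them that kills $w$. For $j\ge1$ let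
\[
\lambda^{(j)}=(w_c^{\,jd-1})_{c\in B},\qquad S_j=\lambda^{(j)}w=\sum_cy_c^{\,j},\qquad\text{where }y_c=w_c^{\,d}.
\]
The entry $\lambda^{(j)}_c$ has weight $\alpha^{c(jd-1)}=\alpha^{-c}$, is fixed by $\rho$, and $\lambda^{(j)}_c\circ\tau_b=\lambda^{(j)}_{b^{-1}c}$. The last relation says $\lambda^{(j)}(\tau_bx)P_bv=\sum_c\lambda^{(j)}_{b^{-1}c}(x)v_{b^{-1}c}=\lambda^{(j)}(x)v$ for all columns $v$. So $\lambda^{(j)}(gx)=\lambda^{(j)}(x)\beta_g^{-1}$ for every generator $g$, and $S_j=\lambda^{(j)}w$ is $\Gamma$-invariant.

The $y_c$ are nonzero and pairwise distinct. Indeed, if $y_c=y_{c'}$, then $\prod_{\zeta^d=1}(w_c-\zeta w_{c'})=0$, so $w_c=\zeta w_{c'}$ for some $\zeta$; comparing weights gives $\alpha^c=\alpha^{c'}$, and $c=c'$ by \eqref{eq:distinct}. In positive characteristic a sum of powers may vanish, so we must check that some $S_j$ does not. The matrix $(y_c^{\,j})_{1\le j\le m,\;c\in B}$ has determinant $\pm\prod_cy_c\prod_{c<c'}(y_c-y_{c'})\neq0$ by the Vandermonde formula, and it sends the column $(1,\dots,1)^{\mathsf T}$ to $(S_1,\dots,S_m)^{\mathsf T}$. Hence $S_\ell\neq0$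 for some $\ell\in\{1,\dots,m\}$. Fix such an $\ell$ and put
\[
\lambda=S_\ell\,\lambda^{(\ell+1)}-S_{\ell+1}\,\lambda^{(\ell)},\qquad\theta=S_\ell .
\]
Then $\lambda$ and $\theta$ have entries in $R$ and satisfy (iii), and $\lambda w=S_\ell S_{\ell+1}-S_{\ell+1}S_\ell=0$. The polynomial $\theta$ is nonzero and vanishes at $0$, so $\theta\notin k$. Finally $\lambda_c=w_c^{\,\ell d-1}(S_\ell y_c-S_{\ell+1})$. If all $\lambda_c$ vanished, all $y_c$ would equal $S_{\ell+1}/S_\ell$, which is impossible because $m\ge2$. (For $B=\{\pm1\}$ one finds $\lambda=(w_+w_-)^{\ell d-1}(y_+-y_-)(w_-,-w_+)$, an invariant multiple of the row used in Section~\ref{sec:six}.)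

All hypotheses of Proposition~\ref{prop:shear} hold, so the maps
\[
\Phi_h(x)_i=x_i+h(S_\ell(x))\,\bigl(\lambda(x)x_i\bigr)\,w(x),\qquad h\in k[T],
\]
embed $(k[T],+)$ into $C\bigl(G,\mathrm{Aut}^u(k[\mathbf x])\bigr)$, and in characteristic $0$ they are exponentials of locally nilpotent derivations. Together with Lemma~\ref{lem:group} this proves Theorem~\ref{thm:main}. \qed

\section{Multiples of a counterexample dimension}\label{sec:wreath}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(1)]
Let $G\subset\mathrm{GL}_n$, $n\ge2$, be finite \'etale and irreducible over $\bar k$, let $\Gamma=G(\bar k)$, and let $\Phi\neq\mathrm{id}$ be an equivariant automorphism over $k$ tangent to the identity. On $\bar k^{rn}=V_1\oplus\dots\oplus V_r$, $V_j=\bar k^n$, the group $\Gamma^r$ acts factor by factor and commutes with $\Phi\times\dots\times\Phi$, but it is reducible; we add the symmetric group $\mathfrak S_r$ permuting the summands, which also commutes with $\Phi\times\dots\times\Phi$. The group $\Gamma^r\rtimes\mathfrak S_r\subset\mathrm{GL}_{rn}(k^s)$ is finite and Galois stable, so it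 comes from a finite \'etale subgroup scheme.

As $\Gamma^r$-modules the $V_j$ are simple; here irreducibility over $\bar k$ is used. Since $n\ge2$, there is $1\neq g\in\Gamma$, and $g$ placed in the $j$-th factor acts nontrivially on $V_j$ and trivially on the other summands. So the $V_j$ are pairwise nonisomorphic. Let $W\neq0$ be stable under $\Gamma^r\rtimes\mathfrak S_r$, and let $W'\subset W$ be a simple $\Gamma^r$-submodule. Each projection $W'\to V_j$ is zero or an isomorphism, and exactly one is nonzero, so $W'=V_j$ for some $j$. As $\mathfrak S_r$ permutes the summands transitively, $W=\bar k^{rn}$. The automorphism $\Phi\times\dots\times\Phi\neq\mathrm{id}$ is defined over $k$ and tangent to the identity, so $rn$ admits a counterexample, irreducible over $\bar k$.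

Theorem~\ref{thm:main} with $B=\{\pm1\}$, in case (a) or (b) according to the parity of $d$, gives $n=2d$ for every $d\ge3$ invertible in $k$, hence every $n=2dr$. In characteristic $0$ these are all even $n\ge6$; in characteristic $p$ they are the even $n$ such that $n/2$ has a divisor $\ge3$ prime to $p$. Theorem~\ref{thm:main} with $d=7$ and $B=\{1,2,4\}$ gives $n=21$ when $7$ is invertible in $k$, and hence all multiples of $21$.
\end{proof}

\section{Locally nilpotent derivations in three variables}\label{sec:three}

Let $\operatorname{char}k=0$, let $D\neq0$ be a locally nilpotent derivation of $k[\mathbf x]$, and extend it to $\bar k[\mathbf x]$. We use two standard facts, for which see \cite{Freudenburg}; we recall the short proofs.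

\begin{enumerate}
\item[(F1)] \emph{The leading component of $D$ is locally nilpotent.} Write $D=\sum_{j\ge-1}D_j$, where $D_j$ is the derivation such that $D_jx_i$ is the component of degree $j+1$ of $Dx_i$; it raises degrees by $j$. Let $e$ be maximal with $D_e\neq0$. For $F$ homogeneous of degree $a$, the component of degree $a+Ne$ of $D^NF$ is $D_e^NF$, so $D^NF=0$ implies $D_e^NF=0$.
\item[(F2)] \emph{The kernel is factorially closed: if $0\neq FF'\in\ker D$, then $F,F'\in\ker D$.} The map $F\mapsto\sum_jz^jD^jF/j!$ is a ring homomorphism $\bar k[\mathbf x]\to\bar k[\mathbf x][z]$, the degree in $z$ is additive on products, and it is $0$ exactly on the nonzero elements of $\ker D$.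
\end{enumerate}

The idea of the proof is as follows. The last nonzero coefficient $q$ of the flow $\exp(zD)$ is an equivariant map, so its direction varies by Lemma~\ref{lem:span}. On the other hand $q$ is constant along flow lines, the flow lines project to curves in $\mathbb P^2$, and any two plane curves meet. The difficulty is that they may meet at the point $z=\infty$ of one of them, where the constancy of $q$ gives no information. For vectors $v,v'\in\bar k^3$, recall that $v\wedge v'=0$ if and only if $v,v'$ are linearly dependent; this is a polynomial condition.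

\begin{proof}[Proof of Theorem~\ref{thm:compl}(3)]
Let $n=3$, let $G$ be irreducible over $k$, and suppose that $\exp(D)\neq1$ commutes with $G$; then $D\neq0$.

\emph{Step 1: reduction to homogeneous $D$.} For $g\in G(\bar k)$ let $g^*F=F\circ g$. The identity of power series $\log\exp T=T$ gives $D=\sum_{j\ge1}(-1)^{j-1}(\exp(D)-1)^j/j$, a finite sum on each polynomial. So $D$ commutes with every $g^*$. Since $g^*$ preserves degrees, each $D_j$ commutes with $g^*$. By (F1) we may replace $D$ by $D_e$ and assume that $D$ is homogeneous of degree $e$.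

\emph{Step 2: the map $q$.} Let $N\ge1$ be maximal such that $q=(D^Nx_1,D^Nx_2,D^Nx_3)\neq0$. Then $q_i\in\ker D\cap k[\mathbf x]$, and the $q_i$ are homogeneous of degree $\delta=1+Ne$. For $g=(g_{ij})$ we have $g^*q_i=D^Ng^*x_i=\sum_jg_{ij}q_j$, so $q$ is equivariant. By Lemma~\ref{lem:span} the values of $q$ span $\bar k^3$; in particular $\delta\ge1$ and $q(0)=0$. Moreover $x\wedge q(x)$ is not identically zero. Otherwise $x_1q_j=x_jq_1$ for $j=2,3$, so $x_1$ divides $q_1$ and $q=h\cdot(x_1,x_2,x_3)$ with $0\neq h\in k[\mathbf x]$; then (F2) gives $x_1,x_2,x_3\in\ker D$ and $D=0$.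

\emph{Step 3: the curves.} For $z\in\bar k$ let $E_z$ be the polynomial map corresponding to $\exp(zD)$, so that
\[
E_z(x)=x+z\,(Dx_i)_i(x)+\dots+\frac{z^N}{N!}\,q(x),\qquad q(E_z(x))=(\exp(zD)q)(x)=q(x).
\]
Let $x\in\bar k^3$ with $x\wedge q(x)\neq0$. Then $q(E_z(x))\neq0$, so $E_z(x)\neq0$ for all $z$. Homogenizing in $z$ gives three forms of degree $N$ on $\mathbb P^1$ without common zero, hence a morphism $\mathbb P^1\to\mathbb P^2$ with $z\mapsto[E_z(x)]$ and $\infty\mapsto[q(x)]$. It is nonconstant because $[E_0(x)]=[x]\neq[q(x)]$, so its image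
\[
Z_x=\{[E_z(x)]:z\in\bar k\}\cup\{[q(x)]\}
\]
is a closed curve in $\mathbb P^2$. By homogeneity of $q$:
\begin{equation}\label{eq:const}
\text{if }v\in\bar k^3\setminus\{0\}\text{ and }[v]=[E_z(x)],\text{ then }q(v)\text{ is a nonzero multiple of }q(x).
\end{equation}

\emph{Step 4: intersecting two curves.} Let $\Omega\subset\bar k^3\times\bar k^3$ be the open set of pairs $(x,y)$ with $x\wedge q(x)\neq0$, $y\wedge q(y)\neq0$ and $q(x)\wedge q(y)\neq0$. Each condition defines a nonempty open set by Step 2, so $\Omega\neq\emptyset$. Let $(x,y)\in\Omega$ and choose $p\in Z_x\cap Z_y$; this is where $n=3$ is used. If $p=[E_z(x)]=[E_{z'}(y)]$, then \eqref{eq:const} makes $q(x)$ and $q(y)$ proportional, which is excluded. So $p=[q(x)]$ or $p=[q(y)]$. If $p=[q(x)]$, then $p\neq[q(y)]$, so $p=[E_{z'}(y)]$ for some $z'$, and \eqref{eq:const} with $v=q(x)$ shows that $q(q(x))$ is a nonzero multiple of $q(y)$. In the other case the roles of $x$ and $y$ are exchanged. Thus for every $(x,y)\in\Omega$,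
\begin{equation}\label{eq:alt}
q(q(x))\in\bar k^\times q(y)\qquad\text{or}\qquad q(q(y))\in\bar k^\times q(x).
\end{equation}
If $q\circ q=0$, this is false for any pair in $\Omega$. If $q\circ q\neq0$, choose $x_0$ with $q(q(x_0))\neq0$; as the values of $q$ span $\bar k^3$, there is $y_0$ with $q(q(x_0))\wedge q(y_0)\neq0$. So the conditions $q(q(x))\wedge q(y)\neq0$ and $q(q(y))\wedge q(x)\neq0$ define nonempty open sets. Since $\bar k^3\times\bar k^3$ is irreducible, some pair in $\Omega$ satisfies both, contradicting \eqref{eq:alt}.
\end{proof}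

\begin{thebibliography}{9}

\bibitem{Freudenburg}
G.~Freudenburg, \emph{Algebraic Theory of Locally Nilpotent Derivations}.

\bibitem{Kollar}
J\'anos Koll\'ar, \emph{Automorphisms and twisted forms of rings of invariants}, arXiv:2212.03772 (2022).

\bibitem{vdK}
W.~van der Kulk, \emph{On polynomial rings in two variables}, 1953.

\end{thebibliography}
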